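\title{The mixing time of the weakly asymmetric exclusion process\\ at low density and logarithmic bias}

\begin{abstract}
We consider the simple exclusion process with $k$ particles on a segment of $N$ sites, in which particles jump to the right at rate $p$ and to the left at rate $q=1-p$. Suppose that $k\to\infty$, $k/N\to0$, and that the bias $b=p-q$ satisfies $bN/\log k\to\beta\in(0,\infty)$. We prove that the total-variation mixing time is $(\Psi(\beta)/\beta^2+o(1))N^2/\log k$, where $\Psi(\beta)=1+2\beta$ for $\beta\le\frac12$ and $\Psi(\beta)=\frac12(1+\sqrt{2\beta})^2$ for $\beta\ge\frac12$, as conjectured by Labb\'e and Lacoin. More generally, we obtain cutoff with explicit error bounds for the set of initial configurations that leave the first $z(N-k)$ sites empty, for each $z\in[0,1]$. The proof rests on an exponential of the height function, whose mean solves a linear equation and which satisfies a concentration inequality of Poisson type, and on a weighted area between two coupled configurations, which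 is a supermartingale whose quadratic variation is bounded below in proportion to the area itself.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The model and the question}

Fix integers $N\ge2$ and $1\le k\le N-1$, and let $p\in(\frac12,1]$, $q=1-p$. The \emph{simple exclusion process} on $\{1,\dots,N\}$ with $k$ particles is the continuous-time Markov chain on
\[
\Omega_{N,k}=\Big\{\xi\in\{0,1\}^N:\ \sum_{x=1}^N\xi(x)=k\Big\}
\]
in which each particle, independently of the others, attempts to jump one step to the right at rate $p$ and one step to the left at rate $q$, and an attempt is cancelled if the target site is occupied or lies outside $\{1,\dots,N\}$. Equivalently, for each $x\in\{1,\dots,N-1\}$ the contents of the sites $x$ and $x+1$ are exchanged at rate $p$ if $(\xi(x),\xi(x+1))=(1,0)$ and at rate $q$ if $(\xi(x),\xi(x+1))=(0,1)$. Let $\pi=\pi_{N,k}$ be the unique stationary distribution and $P^\xi_t$ the law at time $t$ of the chain started from $\xi$. With the total-variation distance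 $\|\nu-\nu'\|_{TV}=\max_{E}|\nu(E)-\nu'(E)|$, the $\varepsilon$-mixing time is
\[
T^{N,k}_{\rm mix}(\varepsilon)=\inf\Big\{t\ge0:\ \max_{\xi\in\Omega_{N,k}}\|P^\xi_t-\pi_{N,k}\|_{TV}\le\varepsilon\Big\}.
\]

The bias $b=p-q$ produces two time scales. The first is a transport time: a particle with drift $b$ needs time $N/b$ to cross the segment. The second is a relaxation time. With $\lambda=p/q$, the function $f(x)=\lambda^{-x/2}$ satisfies $pf(x+1)+qf(x-1)-f(x)=-\gamma f(x)$, where $\gamma=1-2\sqrt{pq}\approx b^2/2$ for small $b$. An average over $k$ particles that relaxes at rate $\gamma$ carries a signal of order $ke^{-\gamma t}$ against fluctuations of order $\sqrt k$, and these balance at time $(\log k)/(2\gamma)\approx(\log k)/b^2$. The ratio of the two times is $bN/\log k$. We study the regime in which this ratio has a finite positive limit, at vanishing density: $p=p_N$ and $k=k_N$ depend on $N$, $b_N=p_N-q_N>0$, and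
\begin{equation}\label{eq:assume}
b_N\to0,\qquad k_N\to\infty,\qquad \frac{k_N}{N}\to0,\qquad \frac{b_NN}{\log k_N}\to\beta\in(0,\infty).
\end{equation}
In units of $N^2/\log k$ the transport time is then $1/\beta$ and the relaxation time is $1/\beta^2$. How do they combine in the mixing time?

\subsection{Results}

Define the continuous function
\[
\Psi(a)=\begin{cases}1+2a,&0\le a\le\frac12,\\[2pt] \frac12\big(1+\sqrt{2a}\big)^2,&a\ge\frac12.\end{cases}
\]
The following statement was posed as a conjecture by Labb\'e and Lacoin \cite{LL}.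

\begin{theorem}\label{thm:main}
Assume \eqref{eq:assume}. For every $\varepsilon\in(0,1)$,
\[
\lim_{N\to\infty}\frac{T^{N,k_N}_{\rm mix}(\varepsilon)\log k_N}{N^2}=\frac{\Psi(\beta)}{\beta^2}=
\begin{cases}\dfrac2\beta+\dfrac1{\beta^2},&\beta\le\frac12,\\[10pt] \Big(\dfrac{\sqrt2+2\sqrt\beta}{2\beta}\Big)^2,&\beta\ge\frac12.\end{cases}
\]
\end{theorem}

The limit does not depend on $\varepsilon$: the distance to equilibrium drops from near $1$ to near $0$ in a window of time that is $o(N^2/\log k)$, which is what \emph{cutoff} means. The limit behaves like the relaxation time $1/\beta^2$ as $\beta\to0$ and, being equal to $\beta^{-1}+\sqrt2\,\beta^{-3/2}+\frac12\beta^{-2}$ for $\beta\ge\frac12$, like the transport time $1/\beta$ as $\beta\to\infty$.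

We prove a stronger statement, in which the starting position of the particles is a parameter. For $z\in[0,1]$ let
\[
y_z=\lfloor z(N-k)\rfloor,\qquad \Omega^z=\{\xi\in\Omega_{N,k}:\ \xi(y)=0\text{ for all }y\le y_z\},\qquad d^z_N(t)=\max_{\xi\in\Omega^z}\|P^\xi_t-\pi_{N,k}\|_{TV},
\]
and let $\xi^{(z)}\in\Omega^z$ have its particles at $y_z+1,\dots,y_z+k$. Thus $\Omega^0=\Omega_{N,k}$, while $\Omega^1$ consists of the single configuration $\xi^{(1)}$ with all particles packed at the right end. The \emph{height function} of $\xi$ is $H_x(\xi)=\sum_{y\le x}\xi(y)$, $0\le x\le N$, and a coupling of several copies of the chain is \emph{monotone} if two copies with $H_x\ge H'_x$ for all $x$ at time $0$ satisfy the same inequalities at all times. Throughout, $K=\log k_N$.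

\begin{theorem}\label{thm:z}
Assume \eqref{eq:assume}, fix $z\in[0,1]$, and let $S=S(\beta,z)=\Psi(\beta(1-z))/\beta^2$. For every $\delta_0>0$ (with $\delta_0<S$ in (i)) there is $c>0$ such that for all large $N$:
\begin{itemize}
\item[(i)] $\|P^{\xi^{(z)}}_t-\pi_{N,k}\|_{TV}\ge1-2e^{-k^c}$ for all $t\le(S-\delta_0)N^2/K$;
\item[(ii)] $d^z_N(t)\le k^{-c}$ for all $t\ge(S+\delta_0)N^2/K$. In fact there is a monotone coupling of the chains started from all $\xi\in\Omega^z$ and from $\pi_{N,k}$ under which all of them coincide at time $(S+\delta_0)N^2/K$ with probability at least $1-k^{-c}$.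
\end{itemize}
\end{theorem}

\begin{proof}[Proof of Theorem \ref{thm:main} from Theorem \ref{thm:z}]
Take $z=0$, so that $S=\Psi(\beta)/\beta^2$ and $d^0_N$ is the worst-case distance. Fix $\varepsilon\in(0,1)$ and $\delta_0\in(0,S)$. For large $N$ we have $1-2e^{-k^c}>\varepsilon$ and $k^{-c}\le\varepsilon$, so (i) and (ii) give $(S-\delta_0)N^2/K\le T^{N,k}_{\rm mix}(\varepsilon)\le(S+\delta_0)N^2/K$. The two explicit forms of $\Psi(\beta)/\beta^2$ follow from $(1+2\beta)/\beta^2=2/\beta+1/\beta^2$ and $(\sqrt2+2\sqrt\beta)^2=2(1+\sqrt{2\beta})^2$.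
\end{proof}

\begin{corollary}\label{cor:compact}
Let $k_N\to\infty$ and $k_N/N\to0$, and suppose that $\beta_N=b_NN/\log k_N$ stays in a compact subset of $(0,\infty)$. Then for every $\varepsilon\in(0,1)$,
\[
T^{N,k_N}_{\rm mix}(\varepsilon)\sim\frac{\Psi(\beta_N)}{\beta_N^2}\,\frac{N^2}{\log k_N}.
\]
\end{corollary}

\begin{proof}
If not, the ratio of the two sides stays away from $1$ along a subsequence, and along a further subsequence $\beta_N\to\beta\in(0,\infty)$. There \eqref{eq:assume} holds, since $b_N=\beta_N(\log k_N)/N\to0$. The proof of Theorem \ref{thm:main} uses only the limits \eqref{eq:assume}, so it applies along this subsequence, and since $\beta\mapsto\Psi(\beta)/\beta^2$ is continuous the ratio tends to $1$ there, a contradiction.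
\end{proof}

\section{Independent particles and the constant $S$}\label{sec:indep}

At vanishing density one expects the particles to behave almost independently. In this section we compute the answer that independent particles suggest. The discussion is heuristic; only the definitions, the formulas \eqref{eq:mu} and Lemma \ref{lem:h} are used later.

Let $Y$ be the walk on $\{1,\dots,N\}$ that jumps right at rate $p$ and left at rate $q$, jumps out of the segment being suppressed. Detailed balance, $\mu(y)p=\mu(y+1)q$, gives its stationary law: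
\begin{equation}\label{eq:mu}
\mu(y)=\frac{\lambda^{y-1}(\lambda-1)}{\lambda^N-1},\qquad \mu([1,x])=\frac{\lambda^x-1}{\lambda^N-1}\le\lambda^{x-N}.
\end{equation}
Since $\log\lambda\sim2b$, assumption \eqref{eq:assume} gives $\lambda^N=k^{2\beta+o(1)}$. Take $k$ independent copies of $Y$ and count those in $[1,\zeta N]$, for $\zeta\in(0,1]$.

\emph{Noise.} At equilibrium the count is binomial with mean $k\mu([1,\zeta N])=k^{E_{\rm eq}(\zeta)+o(1)}$, where
\[
E_{\rm eq}(\zeta)=1-2\beta(1-\zeta).
\]
Put $x_*=(1-\frac1{2\beta})^+$. If $\beta>\frac12$ then $E_{\rm eq}(x_*)=0$: to the left of $x_*N$ there is typically no particle, and one particle too many is already visible. To the right of $x_*N$ the count fluctuates by about the square root of its mean. So the noise level is $k^{\max(E_{\rm eq}(\zeta),0)/2}$. This is the origin of the threshold $\beta=\frac12$: for $\beta<\frac12$ the equilibrium particles are spread over the whole segment, for $\beta>\frac12$ they leave a macroscopic part of it empty.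

\emph{Signal.} Start the walks near $zN$ and look at time $t=sN^2/K$. The drift is $bt\approx\beta sN$ and the variance is $t=sN^2/K$. To be left of $\zeta N$ at time $t$ a walk can lag behind its drift by $(\beta s+z-\zeta)N$, and the Gaussian tail $\exp(-(\text{lag})^2/2t)$ gives this the probability $k^{-(\beta s+z-\zeta)^2/(2s)}$. On this time scale a macroscopic lag costs a power of $k$ and competes with the number of particles: there are about $k^{E_{\rm ex}(s,\zeta)}$ laggards, where
\[
E_{\rm ex}(s,\zeta)=1-\frac{(\beta s+z-\zeta)^2}{2s}.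
\]
The system should look mixed once $E_{\rm ex}(s,\zeta)<\frac12\max(E_{\rm eq}(\zeta),0)$ for every $\zeta$.

\emph{The case $z=0$ by hand.} If $\beta\le\frac12$, look near the left end, $\zeta\to0$. The laggards number $k^{1-\beta^2s/2}$ and the noise is $k^{1/2-\beta}$; these balance at $s=(1+2\beta)/\beta^2$. If $\beta\ge\frac12$, look at $\zeta=x_*$, where the noise is of order one, and wait for the last laggard: $E_{\rm ex}(s,x_*)=0$ reads $\beta s-\sqrt2\sqrt s-x_*=0$, and since $2+4\beta x_*=4\beta$ the positive root is $\sqrt s=(\sqrt2+2\sqrt\beta)/(2\beta)$. These are the two values in Theorem \ref{thm:main}.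

The next lemma shows that these are the right places to look and treats every $z$. From now on $\beta$ and $z$ are fixed, and
\[
a=\beta(1-z),\qquad h(s)=\beta^2s^2-(1+2a)s+\big((x_*-z)^+\big)^2 .
\]

\begin{lemma}\label{lem:h}
\begin{itemize}
\item[(a)] For $s>0$ and $\zeta\in[0,1]$,
\begin{equation}\label{eq:exponents}
E_{\rm ex}(s,\zeta)-\tfrac12E_{\rm eq}(\zeta)=-\frac{\beta^2s^2-(1+2a)s+(\zeta-z)^2}{2s}.
\end{equation}
\item[(b)] $E_{\rm eq}(\zeta)\ge0$ for $\zeta\ge x_*$, and $E_{\rm eq}(x_*)=0$ if $\beta\ge\frac12$.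
\item[(c)] The polynomial $h$ has two distinct real roots and $S$ is the larger one. Hence $h<0$ on an interval $(S',S)$, and $h$ is positive and increasing on $(S,\infty)$.
\item[(d)] $S\ge\beta^{-2}$ and $\beta S>1-z$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Multiply the left side by $2s$: it equals $s+2\beta s(1-\zeta)-\beta^2s^2-2\beta s(z-\zeta)-(z-\zeta)^2$, and $2\beta s(1-\zeta)-2\beta s(z-\zeta)=2as$.

(b) $E_{\rm eq}$ is increasing, and $E_{\rm eq}(x_*)$ equals $0$ if $\beta\ge\frac12$ and $1-2\beta$ if $\beta\le\frac12$.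

(c) Since $z\ge0$, we have $a\le\frac12\iff z\ge1-\frac1{2\beta}\iff z\ge x_*$. If $a\le\frac12$, the roots are $0$ and $(1+2a)/\beta^2=S$. If $a>\frac12$, then $\beta>\frac12$ and $2\beta(x_*-z)=2a-1$, so the discriminant is $(1+2a)^2-(2a-1)^2=8a>0$ and the larger root is $(1+2a+\sqrt{8a})/(2\beta^2)=(1+\sqrt{2a})^2/(2\beta^2)=S$.

(d) $\Psi\ge1$, and $\Psi(a)>a$ because $\Psi(a)$ is $1+2a$ or $\frac12+\sqrt{2a}+a$; thus $\beta S=\Psi(a)/\beta>a/\beta=1-z$.
\end{proof}

Among $\zeta\ge x_*$, the right side of \eqref{eq:exponents} is largest at the point closest to $z$, namely $\zeta=\max(z,x_*)$, where it equals $-h(s)/(2s)$. For $\zeta<x_*$ and $s\ge S$ the condition $E_{\rm ex}(s,\zeta)<0$ follows from the one at $x_*$, because $E_{\rm ex}(s,\cdot)$ is increasing when $\beta s>1-z$. So the heuristic threshold is the larger root $S$ of $h$.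

Three things are needed to turn this into a proof for the exclusion process. The mean number of particles in $[1,x]$ does not solve a closed equation; Section \ref{sec:linear} replaces it by a comparable observable that does, and Section \ref{sec:walk} evaluates the solution. The fluctuations must be no larger than those of independent particles; this is Section \ref{sec:conc}. These give the lower bound (Section \ref{sec:lower}). Finally, that the signal in these particular observables is below the noise does not yet say that the laws are close; Section \ref{sec:upper} deduces this by a coupling in which the noise itself drives the coalescence.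

\section{Conventions and tools}\label{sec:tools}

\subsection{Asymptotics}

We drop the index $N$, and every statement is meant for $N$ large enough; in particular $p<1$, so the chain is irreducible and $P^\xi_t\to\pi$ as $t\to\infty$. The symbol $k^{o(1)}$ denotes a positive quantity whose logarithm is $o(K)$, uniformly in the indicated parameters.

From $p=\frac{1+b}2$, $q=\frac{1-b}2$ we get $\log\lambda=\log\frac{1+b}{1-b}=2b+O(b^3)\ge2b$, $\lambda-1=b/q$, $1-\lambda^{-1}=b/p$, and $q\ge\frac13$ for large $N$. Since $bN\sim\beta K$ and $k/N\to0$, this gives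
\begin{equation}\label{eq:lam}
\lambda^x=k^{2\beta x/N+o(1)}\ \ (0\le x\le N),\qquad \lambda^{4k}=k^{o(1)},\qquad kb=o(K),\qquad b\le k^{-1+o(1)},
\end{equation}
\begin{equation}\label{eq:lam2}
2b\le\lambda-1\le3b,\qquad 1-\lambda^{-1}\ge b,\qquad n(\lambda-1)\le\lambda^n-1\le n(\lambda-1)\lambda^n\ \ (n\ge0).
\end{equation}
(The last bounds follow from $\lambda^n-1=(\lambda-1)(1+\lambda+\dots+\lambda^{n-1})$.) We set
\[
J=(\lambda-1)\lambda^k=(\lambda-1)k^{o(1)},\qquad \gamma=1-2\sqrt{pq}=1-\sqrt{1-b^2}\ge\tfrac{b^2}2 .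
\]
For $t=sN^2/K$, uniformly for $s$ in compact subsets of $(0,\infty)$,
\begin{equation}\label{eq:time}
bt=(\beta s+o(1))N,\qquad b^2t=(\beta^2s+o(1))K,\qquad b^4t=o(K),\qquad e^{-\gamma t}\le k^{-\beta^2s/2+o(1)}.
\end{equation}

The whole proof is a comparison of powers of $k$, which is where $k\to\infty$ enters. The hypothesis $k/N\to0$ enters mainly through $\lambda^k=k^{o(1)}$. If $k/N$ tended to $\alpha>0$, then $\lambda^k=k^{2\beta\alpha+o(1)}$, and both the comparison \eqref{eq:compare} and the concentration bounds of Section \ref{sec:conc} would lose a positive power of $k$.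

\subsection{Standard facts}

We use the following textbook facts. Let $(\xi_t)$ be a Markov chain on a finite set, with jump rates $r(\xi,\xi')$, generator $Lf(\xi)=\sum_{\xi'}r(\xi,\xi')(f(\xi')-f(\xi))$ and stationary law $\pi$.
\begin{itemize}
\item[(F1)] \emph{Total variation.} The map $t\mapsto\|P^\xi_t-\pi\|_{TV}$ is nonincreasing. If $W\sim\nu$ and $W'\sim\nu'$ are defined on the same space, then $\|\nu-\nu'\|_{TV}\le\mathbb P(W\ne W')$.
\item[(F2)] \emph{Dynkin's formula.} If $F(t,\xi)$ is $C^1$ in $t$ and $V$ is a function of the state, then, with $I_t=\int_0^tV(\xi_r)\,dr$, the process $e^{I_t}F(t,\xi_t)-\int_0^te^{I_r}\,(\partial_r+L+V)F(r,\xi_r)\,dr$ is a martingale, and it remains one when stopped at a stopping time $T$. In particular, if $(\partial_r+L+V)F(r,\xi_r)\le0$ for $r<T$, then $e^{I_{t\wedge T}}F(t\wedge T,\xi_{t\wedge T})$ is a supermartingale.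
\item[(F3)] \emph{Maximal inequalities.} A right-continuous supermartingale $M\ge0$ satisfies $\mathbb P(\sup_tM_t>\alpha)\le\mathbb E[M_0]/\alpha$. A right-continuous martingale satisfies $\mathbb E[\sup_{r\le t}M_r^2]\le4\,\mathbb E[M_t^2]$.
\item[(F4)] \emph{Biased walks.} If $X$ is the walk on $\mathbb Z$ with rate $r_+$ to the right and $r_-$ to the left, then $X_t-X_0$ is the difference of two independent Poisson processes, so $X_t-X_0-(r_+-r_-)t$ is a martingale of variance $(r_++r_-)t$, and $\mathbb E\,e^{\theta(X_t-X_0)}=e^{t\Lambda(\theta)}$ with $\Lambda(\theta)=r_+(e^\theta-1)+r_-(e^{-\theta}-1)$. If $\tilde P$ is the law of the walk with rates $r_+e^\theta$, $r_-e^{-\theta}$ and the same starting point, then $dP/d\tilde P=e^{-\theta(X_t-X_0)+t\Lambda(\theta)}$ on paths up to time $t$.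
\end{itemize}

\section{The exponential height function}\label{sec:linear}

An exchange across $(x,x+1)$, which we call a \emph{flip at $x$}, changes $H_x$ and no other height: a left jump (a flip \emph{up}, rate $q$) raises $H_x$ by one and a right jump (a flip \emph{down}, rate $p$) lowers it by one. Let $L$ be the generator of the exclusion process. Then
\[
LH_x=q(1-\xi(x))\xi(x+1)-p\,\xi(x)(1-\xi(x+1))=q\,\xi(x+1)-p\,\xi(x)+b\,\xi(x)\xi(x+1).
\]
The last term prevents the equation for $\mathbb E H_x$ from closing. It comes from two adjacent particles at $x$ and $x+1$: a right jump of rate $p$ and a left jump of rate $q$ are both cancelled, and the cancelled fluxes are unequal. Give the $i$-th particle from the left a mass proportional to $\lambda^{i-1}$. The cancelled fluxes of mass are then $p\lambda^{i-1}$ and $q\lambda^i$, which are equal, so the exclusion rule is invisible to the mean flow of mass. The total mass in $[1,x]$ is a geometric sum, which leads to the definitions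
\[
u_x=\lambda^{H_x}\in[1,\lambda^k]\quad(0\le x\le N),\qquad Q_y=u_y-u_{y-1}=(\lambda-1)\lambda^{H_{y-1}}\xi(y)\in[0,J]\quad(1\le y\le N).
\]
Here $u_0=1$ and $u_N=\lambda^k$ are constant, so $\sum_yQ_y=\lambda^k-1$. For an interval $I=\{x+1,\dots,x'\}$ put $u(I)=u_{x'}-u_x=\sum_{y\in I}Q_y$. By \eqref{eq:lam2},
\begin{equation}\label{eq:compare}
(\lambda-1)H_x\le u_x-1\le(\lambda-1)\lambda^kH_x,
\end{equation}
so $(u_x-1)/(\lambda-1)$ counts the particles in $[1,x]$ up to a factor $k^{o(1)}$. A flip up at $x$ raises $u_x$ by $(\lambda-1)u_x=Q_{x+1}$, and a flip down lowers it by $(1-\lambda^{-1})u_x=Q_x$, the right sides being evaluated before the flip.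

Besides the walk $Y$ of Section \ref{sec:indep}, with generator $\mathcal L$, we use the walk $X$ on $\mathbb Z$ with the opposite drift: rate $q$ to the right and rate $p$ to the left. Let $\tau$ be the hitting time of $\{0,N\}$ by $X$, and $G_t(x,y)=P_x(X_t=y,\,t<\tau)$.

\begin{proposition}\label{prop:linear}
\begin{itemize}
\item[(a)] For $1\le x\le N-1$,
\begin{equation}\label{eq:Lu}
Lu_x=qQ_{x+1}-pQ_x=qu_{x+1}+pu_{x-1}-u_x .
\end{equation}
\item[(b)] For every $f:\{1,\dots,N\}\to\mathbb R$, $L\sum_yf_yQ_y=\sum_yQ_y(\mathcal Lf)_y$. For every interval $I$,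
\begin{equation}\label{eq:meanY}
\mathbb E^\xi[u(I)(t)]=\sum_yQ_y(\xi)P_y(Y_t\in I),\qquad \mathbb E_\pi[u(I)]=(\lambda^k-1)\mu(I).
\end{equation}
\item[(c)] Let $\xi_t,\xi'_t$ be defined on one probability space, let $\xi_0,\xi_0'$ be measurable with respect to a $\sigma$-field $\mathcal F_0$, and suppose that each of the two processes is an exclusion process conditionally on $\mathcal F_0$. Then for $1\le x\le N-1$,
\begin{equation}\label{eq:meanX}
\mathbb E[u_x(\xi_t)-u_x(\xi'_t)\,|\,\mathcal F_0]=\sum_{y=1}^{N-1}G_t(x,y)\big(u_y(\xi_0)-u_y(\xi'_0)\big).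
\end{equation}
\end{itemize}
\end{proposition}

\begin{proof}
(a) Consider the four values of $(\xi(x),\xi(x+1))$. For $(0,1)$, $Lu_x=qQ_{x+1}$ and $Q_x=0$. For $(1,0)$, $Lu_x=-pQ_x$ and $Q_{x+1}=0$. For $(0,0)$ both sides vanish. For $(1,1)$, $Lu_x=0$ and $qQ_{x+1}-pQ_x=(\lambda-1)u_{x-1}(q\lambda-p)=0$. The second equality uses $p+q=1$.

(b) Taking differences in \eqref{eq:Lu}, $LQ_1=qQ_2-pQ_1$, $LQ_N=pQ_{N-1}-qQ_N$, and $LQ_y=qQ_{y+1}+pQ_{y-1}-Q_y$ for $1<y<N$. These say that $LQ_y=\sum_{y'}Q_{y'}\mathcal L(y',y)$, where $\mathcal L(y',y)$ are the matrix entries of $\mathcal L$; multiplying by $f_y$ and summing gives the first claim. By (F2), $(\mathbb E^\xi Q_y(t))_y$ solves the forward equation of $Y$, whose unique solution is $\sum_{y'}Q_{y'}(\xi)P_{y'}(Y_t=y)$. Summing over $y\in I$ gives the first identity in \eqref{eq:meanY}, and $t\to\infty$ gives the second.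

(c) By \eqref{eq:Lu} and (F2) the left side $v_x(t)$ solves $\dot v_x=qv_{x+1}+pv_{x-1}-v_x$ for $1\le x\le N-1$ with $v_0=v_N=0$. This is the backward equation of $X$ killed at $\{0,N\}$, so the right side solves it too, with the same initial data.
\end{proof}

We write, using \eqref{eq:meanY}, \eqref{eq:mu}, \eqref{eq:lam2} and \eqref{eq:lam},
\begin{equation}\label{eq:mpi}
m^\pi_x=\mathbb E_\pi[u_x-1]=(\lambda^k-1)\mu([1,x])\le(\lambda-1)\lambda^k\,k\lambda^{x-N}=(\lambda-1)k^{E_{\rm eq}(x/N)+o(1)}.
\end{equation}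

\section{Concentration}\label{sec:conc}

For independent walks $Y^1,\dots,Y^k$ the number $W$ of walks in $I$ at time $T$ satisfies
\[
\mathbb E(1+\omega)^W=\prod_i\big(1+\omega P(Y^i_T\in I)\big)\le e^{\omega\mathbb EW},
\]
the Laplace bound of a Poisson variable. A dynamic way to see the identity is that $\prod_iZ_{Y^i_t}(t)$ is a martingale, where $Z_y(t)=1+\omega P_y(Y_{T-t}\in I)$. The logarithm of this martingale is the linear statistic $\sum_y\log Z_y(t)\cdot\#\{i:Y^i_t=y\}$. For the exclusion process we substitute the mass $Q_y$ for the number of walks at $y$. The drift of the linear statistic is then still explicit by Proposition \ref{prop:linear}(b). The jumps are no longer those of independent walks, but their size is at most $J$, and dividing the exponent by $4J$ leaves enough room to absorb the second-order term.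

\begin{lemma}\label{lem:laplace}
Consider the exclusion process started from a deterministic state. Let $T\ge0$, let $I\subset\{1,\dots,N\}$ be an interval, $W=u(I)(T)$ and $m=\mathbb EW$. Then
\begin{equation}\label{eq:laplace}
\mathbb E\exp\Big(\frac{\log(1+\omega)}{4J}\,W\Big)\le\exp\Big(\frac{\omega m}{4J}\Big)\qquad\text{for all }\omega\in[-\tfrac12,1].
\end{equation}
The same holds, with $m=\mathbb E_\pi u(I)$, for $W=u(I)$ under $\pi$, and for $W=\mathbb E[u(I)(t)\,|\,\eta_0]$ when $(\eta_t)$ is the stationary process.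
\end{lemma}

\begin{proof}
For $0\le t\le T$ let $Z_y(t)=1+\omega P_y(Y_{T-t}\in I)$, $f_y=\frac1{4J}\log Z_y$ and $F=\sum_yf_yQ_y$. Then $\partial_tZ=-\mathcal LZ$. All values of $Z$ lie between $1$ and $1+\omega$, so $|\log(Z_{y'}/Z_y)|\le\log2$; this is the reason for the range of $\omega$. A flip at $x$ changes $Q_x$ by $\Delta u_x$ and $Q_{x+1}$ by $-\Delta u_x$, hence $F$ by $(f_x-f_{x+1})\Delta u_x$, which is at most $\frac14\log2<1$ in absolute value since $|\Delta u_x|\le J$. Use $e^v-1\le v+v^2$ for $|v|\le1$, and bound $(\Delta u_x)^2$ by $JQ_{x+1}$ for a flip up and by $JQ_x$ for a flip down: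
\[
e^{-F}(\partial_t+L)e^F\le\sum_y\partial_tf_y\,Q_y+LF+J\sum_{x=1}^{N-1}(f_x-f_{x+1})^2(qQ_{x+1}+pQ_x).
\]
Let $r(y,y+1)=p$ and $r(y,y-1)=q$ be the rates of $Y$. Collecting the coefficient of each $Q_y$, and using Proposition \ref{prop:linear}(b) for $LF$, the right side equals
\[
\sum_yQ_y\Big\{\partial_tf_y+\sum_{y'}r(y,y')\big[(f_{y'}-f_y)+J(f_{y'}-f_y)^2\big]\Big\}.
\]
With $v=\log(Z_{y'}/Z_y)=4J(f_{y'}-f_y)$ the square bracket is $\frac1{4J}(v+\frac14v^2)$. By Taylor's formula $e^v-1-v\ge\frac12e^{-|v|}v^2\ge\frac14v^2$ for $|v|\le\log2$, so the bracket is at most $\frac1{4J}(Z_{y'}/Z_y-1)$. Therefore the curly bracket is at most $\partial_tf_y+(\mathcal LZ)_y/(4JZ_y)=0$, and since $Q_y\ge0$, $e^{F}$ is a supermartingale by (F2). At $t=T$, $F=\frac{\log(1+\omega)}{4J}W$. At $t=0$, $\log(1+v)\le v$ and \eqref{eq:meanY} give $F\le\frac\omega{4J}\sum_yQ_y(0)P_y(Y_T\in I)=\frac{\omega m}{4J}$. This proves \eqref{eq:laplace}. Letting $T\to\infty$ gives the statement under $\pi$. The last case follows from it: by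 Jensen's inequality $\mathbb E\,e^{v\mathbb E[u(I)(t)|\eta_0]}\le\mathbb E\,e^{vu(I)(t)}$ for real $v$, and $\eta_t\sim\pi$.
\end{proof}

\begin{corollary}\label{cor:conc}
Let $W\ge0$ have mean $m$ and satisfy \eqref{eq:laplace}. For $R\ge1$:
\begin{itemize}
\item[(a)] $\mathbb P\big(W\ge m+R\sqrt{Jm}+R^2J\big)\le e^{-R^2/12}$;
\item[(b)] $\mathbb P\big(W<m-2R\sqrt{Jm}\big)\le e^{-R^2/8}$;
\item[(c)] $\mathbb P(W\le m/2)\le e^{-m/(32J)}$.
\end{itemize}
\end{corollary}

\begin{proof}
If $m=0$ then $W=0$ almost surely and the three bounds hold. Let $m>0$ and $\rho=R\sqrt{J/m}$, so that $m\rho=R\sqrt{Jm}$ and $m\rho^2/J=R^2$. We apply Markov's inequality to the exponential in \eqref{eq:laplace}.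

(a) If $\rho\le1$, take $\omega=\rho$:
\[
\mathbb P(W\ge m(1+\rho))\le\exp\Big(-\frac m{4J}\big[(1+\rho)\log(1+\rho)-\rho\big]\Big).
\]
By concavity $\log(1+v)\ge v\log2\ge\frac23v$ on $[0,1]$, so the bracket, which is $\int_0^\rho\log(1+v)\,dv$, is at least $\rho^2/3$, and the bound is at most $e^{-R^2/12}$. If $\rho>1$, that is $m<R^2J$, take $\omega=1$:
\[
\mathbb P(W\ge m+R^2J)\le\exp\Big(\frac{m(1-\log2)-R^2J\log2}{4J}\Big)\le e^{-R^2(2\log2-1)/4}\le e^{-R^2/12}.
\]

(b), (c) For $0<\rho'\le\frac12$ take $\omega=-\rho'$; the coefficient of $W$ is now negative, and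
\[
\mathbb P(W\le m(1-\rho'))\le\exp\Big(-\frac m{4J}\big[(1-\rho')\log(1-\rho')+\rho'\big]\Big)\le\exp\Big(-\frac{m\rho'^2}{8J}\Big),
\]
because the bracket is $\int_0^{\rho'}-\log(1-v)\,dv\ge\rho'^2/2$. The choice $\rho'=\frac12$ is (c). If $\rho\le\frac12$, the choice $\rho'=\rho$ gives (b). If $\rho>\frac12$, then $m-2R\sqrt{Jm}=m(1-2\rho)<0\le W$.
\end{proof}

In units of $\lambda-1$, and up to $k^{o(1)}$, the deviation $R\sqrt{Jm}+R^2J$ is the larger of the square root of the mean and $1$: the noise level of Section \ref{sec:indep}.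

\section{Estimates for the killed walk}\label{sec:walk}

By \eqref{eq:meanX}, the signal is an expectation over the walk $X$, which starts at the observation point $x$, drifts to the left, and must end where the initial discrepancy is. The next lemma makes the Gaussian tail of Section \ref{sec:indep} rigorous. For $X$, (F4) holds with
\[
\Lambda(\theta)=qe^\theta+pe^{-\theta}-1=\cosh\theta-1-b\sinh\theta .
\]

\begin{lemma}\label{lem:walk}
\begin{itemize}
\item[(a)] $E_x[\lambda^{X_t/2}]=\lambda^{x/2}e^{-\gamma t}$.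
\item[(b)] Let $[s',s'']\subset(0,\infty)$ with $\beta s'>1-z$, and let $y=y(N)=(z+o(1))N$. For $t=sN^2/K$ and $x=\zeta N\in\{0,\dots,N\}$ put $\theta=(bt+y-x)/t$. Then, uniformly in $s\in[s',s'']$ and $x$, we have $\theta\ge0$ and
\[
P_x(X_t>y)\le E_x\big[e^{\theta(X_t-y)}\big]\le k^{E_{\rm ex}(s,\zeta)-1+o(1)}.
\]
\item[(c)] Fix $s>0$, $\zeta,\alpha\in(0,1)$ and $0<\kappa_1<\min(\zeta,\alpha,1-\zeta,1-\alpha)$. Let $x=\lfloor\zeta N\rfloor$ and $t=sN^2/K$. Then for large $N$, with $C'=\beta+s^{-1}+2$,
\[
P_x\big(\tau>t,\ |X_t-\alpha N|\le\kappa_1N\big)\ge k^{-(\beta s+\alpha-\zeta)^2/(2s)-C'\kappa_1}.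
\]
\end{itemize}
\end{lemma}

\begin{proof}
(a) Take $\theta=\frac12\log\lambda$ in (F4): $q\lambda^{1/2}+p\lambda^{-1/2}=2\sqrt{pq}$.

(b) By \eqref{eq:time}, $bt+y-x\ge(\beta s'+z-1+o(1))N>0$, and $\theta\le b+O(N/t)=O(b)$. For $0\le\theta\le1$ we have $\cosh\theta-1\le\frac12\theta^2+\theta^4$ and $\sinh\theta\ge\theta$, so
\[
E_x\big[e^{\theta(X_t-y)}\big]\le\exp\Big(-\theta(y-x+bt)+\tfrac12t\theta^2+t\theta^4\Big)=\exp\Big(-\tfrac12t\theta^2+t\theta^4\Big).
\]
Here $t\theta^4=O(tb^4)=o(K)$ and $\frac12t\theta^2=(bt+y-x)^2/(2t)=K(\beta s+z-\zeta)^2/(2s)+o(K)$.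

(c) We change the drift so that the straight path from $x$ to $\alpha N$ becomes typical, and pay the density. Let $\nu=(x-\alpha N)/t$, so $|\nu|\le N/t=K/(sN)$. The walk with rates $qe^\theta$, $pe^{-\theta}$ has drift $\sinh\theta-b\cosh\theta=\sqrt{1-b^2}\,\sinh(\theta-\operatorname{artanh}b)$, which equals $-\nu$ for $\theta=\operatorname{artanh}b-\operatorname{arsinh}(\nu/\sqrt{1-b^2})$. With this choice $|\theta|\le(1+o(1))(b+|\nu|)$, hence $\theta=O(b)$ and $|\theta|N\le(\beta+s^{-1}+1)K$. Let $\tilde P$ be the law of this walk and let $\mathcal A=\{|X_r-x+\nu r|\le\kappa_1N\text{ for all }r\le t\}$. Under $\tilde P$, $X_r-x+\nu r$ is a martingale of variance at most $2t$ at time $t$, so (F3) gives $\tilde P(\mathcal A^c)\le8t/(\kappa_1N)^2=O(1/K)$, and $\tilde P(\mathcal A)\ge\frac12$. On $\mathcal A$ the walk stays within $\kappa_1N$ of the point $x-\nu r$, which lies between $x$ and $\alpha N$ and equals $\alpha N$ at $r=t$; by the condition on $\kappa_1$ it stays in $(0,N)$, and $|X_t-\alpha N|\le\kappa_1N$.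 On $\mathcal A$, moreover, $-\theta(X_t-x)\ge\theta\nu t-|\theta|\kappa_1N$. Since $\cosh\theta-1\ge\frac12\theta^2$ and $b\sinh\theta\le b\theta+b|\theta|^3$ with $tb|\theta|^3=o(K)$,
\[
\log\frac{dP}{d\tilde P}\ge t\big[\tfrac12\theta^2-\theta(b-\nu)\big]-|\theta|\kappa_1N-o(K)\ge-\tfrac t2(b-\nu)^2-(\beta+s^{-1}+1)\kappa_1K-o(K).
\]
Finally $\frac t2(b-\nu)^2=(bt+\alpha N-x)^2/(2t)=K(\beta s+\alpha-\zeta)^2/(2s)+o(K)$. For large $N$ the $o(K)$ terms and the factor $\frac12$ cost at most $k^{-\kappa_1}$.
\end{proof}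

\section{The lower bound}\label{sec:lower}

We prove Theorem \ref{thm:z}(i) by exhibiting one site $x$ at which $u_x$ separates the two laws. By (F1) it suffices to treat one time $t=sN^2/K$ with a fixed $s\in[S-\delta_0,S)$, which we may take as close to $S$ as we wish. Taking expectations in \eqref{eq:meanX}, with $\xi_0=\xi^{(z)}$ and $\xi'_0\sim\pi$, the mean $m=\mathbb E^{\xi^{(z)}}[u_x(t)-1]$ satisfies
\begin{equation}\label{eq:signal}
m-m^\pi_x=\sum_{y=1}^{N-1}G_t(x,y)\big(u_y(\xi^{(z)})-1-m^\pi_y\big).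
\end{equation}

\subsection{The case $z<1$: an excess of particles}

By Lemma \ref{lem:h}(c),(d) choose $s$ with $h(s)<0$ and $\beta s>1-z$, and put $c_*=-h(s)/(2s)>0$. Section \ref{sec:indep} suggests observing at $\max(z,x_*)N$; we move slightly to the right so as to stay away from the boundary and from the initial block. Let $\zeta=\max(z,x_*)+\kappa<1$, with $\kappa>0$ so small that
\begin{equation}\label{eq:gapLB}
E_{\rm ex}(s,\zeta)\ge\tfrac12E_{\rm eq}(\zeta)+\tfrac12c_*,
\end{equation}
which is possible since, by \eqref{eq:exponents}, the difference $E_{\rm ex}-\frac12E_{\rm eq}$ tends to $c_*$ as $\kappa\to0$. Let $x=\lfloor\zeta N\rfloor$, $\Delta=m-m^\pi_x$, and $y^+=y_z+k=(z+o(1))N$, so that $x\ge y^+$. The terms of \eqref{eq:signal} do not all have the same sign, because left of the initial block the height of $\xi^{(z)}$ is below equilibrium. We split at $y^+$.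

\emph{Terms with $y\ge y^+$.} Here $u_y(\xi^{(z)})=\lambda^k$, and the term is $G_t(x,y)(\lambda^k-1)(1-\mu([1,y]))\ge0$. Let $0<\kappa_1<\min(\kappa,1-\zeta,\frac{1-z}4)$ and $\alpha=z+2\kappa_1$. The hypothesis of Lemma \ref{lem:walk}(c) holds: $\zeta\ge\kappa>\kappa_1$, $\alpha\ge2\kappa_1$, $1-\zeta>\kappa_1$, and $1-\alpha>4\kappa_1-2\kappa_1$. If $|y-\alpha N|\le\kappa_1N$, then $y\ge(z+\kappa_1)N\ge y^+$ and $\mu([1,y])\le\lambda^{-(1-z-3\kappa_1)N}\le\frac12$. Since $\zeta>z$ and $\kappa_1<1$, $(\beta s+\alpha-\zeta)^2\le(\beta s+z-\zeta)^2+4\kappa_1(\beta s+1)$. With $\lambda^k-1\ge k(\lambda-1)$, these terms contribute at least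
\[
\tfrac12(\lambda^k-1)P_x\big(\tau>t,|X_t-\alpha N|\le\kappa_1N\big)\ge(\lambda-1)k^{E_{\rm ex}(s,\zeta)-C''\kappa_1},
\]
where $C''$ depends only on $\beta$ and $s$.

\emph{Terms with $y<y^+$.} Each is at least $-G_t(x,y)m^\pi_y\ge-(\lambda^k-1)\lambda^{y-N}P_x(X_t=y)$. Let $\theta=(bt+y^+-x)/t$ be as in Lemma \ref{lem:walk}(b). Then $0\le\theta\le b\le\log\lambda$, because $x\ge y^+$, and so $\lambda^y\le\lambda^{y^+}e^{\theta(y-y^+)}$ for $y\le y^+$. By Lemma \ref{lem:walk}(b) and \eqref{eq:lam}, these terms are together at least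
\[
-(\lambda^k-1)\lambda^{y^+-N}E_x\big[e^{\theta(X_t-y^+)}\big]\ge-(\lambda-1)k^{E_{\rm ex}(s,\zeta)-2\beta(1-z)+o(1)}.
\]
This is where $z<1$ is used: left of $zN$ the equilibrium profile is smaller than its maximum by the factor $k^{-2\beta(1-z)}$.

Take $\kappa_1$ so small that also $C''\kappa_1\le\min(\beta(1-z),\frac18c_*)$. Then the negative part is at most half of the positive part, and by \eqref{eq:gapLB}
\[
\Delta\ge\tfrac12(\lambda-1)k^{\frac12E_{\rm eq}(\zeta)+\frac38c_*}.
\]
Let $R=k^{c_*/16}$. By \eqref{eq:mpi}, $R\sqrt{Jm^\pi_x}\le(\lambda-1)k^{\frac12E_{\rm eq}(\zeta)+\frac1{16}c_*+o(1)}$ and $R^2J=(\lambda-1)k^{\frac18c_*+o(1)}$. Since $E_{\rm eq}(\zeta)\ge0$ by Lemma \ref{lem:h}(b), we get $\Delta\ge9R\sqrt{Jm^\pi_x}$ and $\Delta\ge36R^2J$, the latter being equivalent to $2R\sqrt{J\Delta}\le\Delta/3$. With $m=m^\pi_x+\Delta$,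
\[
2R\sqrt{Jm}+R\sqrt{Jm^\pi_x}+R^2J\le3R\sqrt{Jm^\pi_x}+2R\sqrt{J\Delta}+R^2J\le\big(\tfrac13+\tfrac13+\tfrac1{36}\big)\Delta<\Delta,
\]
that is, $m-2R\sqrt{Jm}>m^\pi_x+R\sqrt{Jm^\pi_x}+R^2J$. By Corollary \ref{cor:conc}(a),(b) with $I=[1,x]$, the event $\{u_x-1\ge m^\pi_x+R\sqrt{Jm^\pi_x}+R^2J\}$ has probability at most $e^{-R^2/12}$ under $\pi$ and at least $1-e^{-R^2/8}$ under $P_t^{\xi^{(z)}}$. Since $R^2/12\ge R$ for large $N$, (i) holds with $c=c_*/16$.

\subsection{The case $z=1$: a deficit of particles}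

Now $S=\beta^{-2}$, and $\xi^{(1)}$ has the minimal height function. There are no laggards; instead the particles have not yet spread enough to the left, and all terms of \eqref{eq:signal} are nonpositive. Let $c_*=\frac12(1-\beta^2s)>0$, $0<\kappa<\frac12$, $\zeta=1-\kappa$, $x=\lfloor\zeta N\rfloor$, and $\Delta=m^\pi_x-m\ge0$. For $y\le N-k$ we have $u_y(\xi^{(1)})=1$, so $\Delta\ge\sum_{y\le N-k}G_t(x,y)m^\pi_y$. Let $0<\kappa_1<\kappa/4$ and $\alpha=1-2\kappa_1$; then $\kappa_1<\frac18<\min(\zeta,\alpha)$ and $\kappa_1<\min(\kappa,2\kappa_1)=\min(1-\zeta,1-\alpha)$. If $|y-\alpha N|\le\kappa_1N$, then $y\le(1-\kappa_1)N\le N-k$, and $y\ge(1-3\kappa_1)N$ gives $\lambda^y\ge2$ and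
\[
m^\pi_y\ge(\lambda^k-1)(\lambda^y-1)\lambda^{-N}\ge\tfrac12(\lambda^k-1)\lambda^{-3\kappa_1N}\ge(\lambda-1)k^{1-6\beta\kappa_1-o(1)}.
\]
Since $0<\beta s+\alpha-\zeta\le\beta s+\kappa$, Lemma \ref{lem:walk}(c) gives
\[
\Delta\ge(\lambda-1)k^{1-(\beta s+\kappa)^2/(2s)-(C'+6\beta)\kappa_1-o(1)}.
\]
As $\kappa,\kappa_1\to0$ the exponent tends to $1-\frac12\beta^2s=\frac12+c_*$; fix $\kappa,\kappa_1$ so that $\Delta\ge(\lambda-1)k^{\frac12+\frac12c_*}$. Let $R=k^{c_*/8}$. Since $m^\pi_x\le(\lambda-1)k^{1+o(1)}$ and $c_*<\frac12$, we have $\Delta>3R\sqrt{Jm^\pi_x}+R^2J$, and therefore, using $m\le m^\pi_x$,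
\[
m+R\sqrt{Jm}+R^2J<m^\pi_x-2R\sqrt{Jm^\pi_x}.
\]
By Corollary \ref{cor:conc}, the event $\{u_x-1\ge m^\pi_x-2R\sqrt{Jm^\pi_x}\}$ has probability at least $1-e^{-R^2/8}$ under $\pi$ and at most $e^{-R^2/12}$ under $P^{\xi^{(1)}}_t$. This completes the proof of Theorem \ref{thm:z}(i).

\section{The upper bound}\label{sec:upper}

\subsection{The mechanism of coalescence}\label{sub:idea}

We shall couple two copies $\mathsf U$ and $\mathsf V$ of the chain with $H^{\mathsf U}\ge H^{\mathsf V}$, one of them stationary, and study $D_x=u^{\mathsf U}_x-u^{\mathsf V}_x\ge0$. The first-moment bound $\mathbb P(\mathsf U\ne\mathsf V)\le\sum_x\mathbb ED_x/(\lambda-1)$ is not enough. The available estimate for $\mathbb ED_x/(\lambda-1)$ is $k^{E_{\rm ex}(s,x/N)}$, and $E_{\rm ex}(S,1)>0$: indeed $E_{\rm ex}(S,\zeta)=\frac12E_{\rm eq}(\zeta)\ge0$ at $\zeta=\max(z,x_*)$, this value is $\frac12$ if $z=1$, and $E_{\rm ex}(S,\cdot)$ is strictly increasing. What we know after time $S$ is only that the mean discrepancy is small \emph{compared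 with the noise}. The noise must then be used to remove it.

The mechanism is visible in the diffusion $dA=\sqrt{\Theta A}\,dW$ with $W$ a Brownian motion, a nonnegative martingale whose quadratic variation grows at rate $\Theta A$. Let $v(t)=c/(1+c\Theta t/2)$, which solves $v'=-\frac12\Theta v^2$. The function $e^{-v(T-t)A}$ is annihilated by $\partial_t+\frac12\Theta A\,\partial_A^2$, so $\mathbb E\,e^{-cA_T}=e^{-v(T)A_0}$, and $c\to\infty$ gives
\[
\mathbb P(A_T>0)=1-e^{-2A_0/(\Theta T)}\le\frac{2A_0}{\Theta T}.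
\]
Although the mean of $A$ never decreases, $A$ is typically $0$ once $\Theta T\gg A_0$.

We apply this to a weighted area $A=\sum_xw_xD_x$. The weight $w_x=\lambda^{-x/2}$ makes $A$ a supermartingale, by the eigenvalue relation noted in the introduction. The same weight has a second property. Let $M_x=k\lambda^{x-N}$, which is essentially the expected number of particles in $[1,x]$ at equilibrium. Then $w_x\sqrt{M_x}=B$ with $B=\sqrt k\,\lambda^{-N/2}$ \emph{independent of $x$}. Consider, up to factors $k^{o(1)}$, a site $x$ where the heights differ. If both heights are typical, $D_x$ is at most the noise $b\sqrt{M_x}$, so the site contributes at most $bB$ to $A$. The density of particles near $x$ is $k\mu(x)\approx bM_x$, and each move of a particle changes $A$ by about $bw_x$, so the site contributes about $b^2w_x^2\cdot bM_x=b^3B^2$ to the rate $\Gamma$ of the quadratic variation. Hence $\Gamma\gtrsim\Theta A$ with $\Theta\approx b^2B$. In a time of order $b^{-2}$, which is $o(N^2/K)$, we have $\Theta T\approx B$,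 and the condition $A_0\ll B$ says exactly that the mean discrepancy is below the noise at every $x$.

Three points need care. First, where $M_x\ll1$ the noise is not $\sqrt{M_x}$, and the mean discrepancy need not be below $\sqrt{M_x}$: at $\zeta=z<x_*$, \eqref{eq:exponents} is negative only for $s>(1+2a)/\beta^2$, and $1+2a-\Psi(a)=\frac12(\sqrt{2a}-1)^2>0$ for $a>\frac12$. So we cut the sum at a site $\ell$ slightly left of $x_*N$ and show by a first moment that $[1,\ell]$ stays empty. Second, $\Gamma\ge\Theta A$ holds only in typical states. Third, $A$ moves by jumps and the bound $\Theta A$ degenerates near $0$; we use it to bring $A$ down to a very small level, and finish with a crude bound on $\Gamma$ that holds in every state.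

\subsection{The monotone coupling}\label{sub:coupling}

The coupling must preserve order, and two copies whose heights differ at $x$ must flip at $x$ independently, since this is what feeds $\Gamma$. Both are achieved by attaching the randomness to points of the plane in which the height functions are drawn. Attach to each pair $(x,n)$, $1\le x\le N-1$, $0\le n\le k$, two Poisson clocks, ``down'' of rate $p$ and ``up'' of rate $q$, all independent. When the down (up) clock of $(x,n)$ rings, every copy with $H_x=n$ that can flip down (up) at $x$ does so. A single copy listens at $x$ only to the clocks of $(x,H_x)$, so it is an exclusion process, and any finite family of copies is a Markov chain.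

\begin{lemma}\label{lem:monotone}
The coupling is monotone.
\end{lemma}

\begin{proof}
Let $H\ge H'$ before a ring at $(x,n)$. If $H_x>H'_x$, at most one of the two copies flips, by one unit, so the order persists. Let $H_x=H'_x=n$. If $H$ flips down, then $H_{x-1}=n-1$ and $H_{x+1}=n$. Since $H'\le H$ and $H'$ has increments in $\{0,1\}$, we get $n-1\le H'_{x-1}\le n-1$ and $n\le H'_{x+1}\le n$, so $H'$ flips down too. If $H'$ flips up, then $H'_{x-1}=n$ and $H'_{x+1}=n+1$, which force $n\le H_{x-1}\le n$ and $n+1\le H_{x+1}\le n+1$, so $H$ flips up too. The remaining moves, $H$ up or $H'$ down, preserve the order.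
\end{proof}

Let $\eta^\pi$ start from $\pi$, independently of the clocks. Let $\eta^-$ start from the right-packed configuration, whose height function is minimal. Let $\eta^+$ start from the configuration with height function $\max(H(\xi^{(z)}),H(\eta^\pi_0))$; the maximum of two height functions is one, since it is nondecreasing, increases by at most one per step, and has the boundary values $0$ and $k$. Every $\xi\in\Omega^z$ has $H_x(\xi)\le\min(k,(x-y_z)^+)=H_x(\xi^{(z)})$. By Lemma \ref{lem:monotone}, at all times the copy $\eta^\pi$ and the copies started from all $\xi\in\Omega^z$ lie between $\eta^-$ and $\eta^+$. We compare each extreme copy with $\eta^\pi$ rather than with the other, because we need one member of the pair to be stationary.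

Fix $\delta_0>0$ and put $s_i=S+i\delta_0$, $t_i=s_iN^2/K$ for $i=1,\dots,4$.

\begin{proposition}\label{prop:coal}
There is $c>0$ such that, for large $N$ and for both pairs $(\mathsf U,\mathsf V)=(\eta^+,\eta^\pi)$ and $(\mathsf U,\mathsf V)=(\eta^\pi,\eta^-)$, we have $\mathbb P(\mathsf U_{t_3}\ne\mathsf V_{t_3})\le k^{-c}$.
\end{proposition}

\begin{proof}[Proof of Theorem \ref{thm:z}(ii) from Proposition \ref{prop:coal}]
With probability at least $1-2k^{-c}\ge1-k^{-c/2}$ we have $\eta^+=\eta^\pi=\eta^-$ at time $t_3=(S+3\delta_0)N^2/K$, and then all sandwiched copies coincide. Apply this with $\delta_0/3$ in place of $\delta_0$; the bound on $d^z_N(t)$ follows from (F1).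
\end{proof}

The rest of the section proves Proposition \ref{prop:coal}. From now on $(\mathsf U,\mathsf V)$ is either pair, $L$ is the generator of the chain $(\mathsf U_t,\mathsf V_t)$, $\mathcal F_0=\sigma(\eta^\pi_0)$, $(\mathcal F_t)$ is the filtration of $\eta_0^\pi$ and the clocks, and $D_x=u^{\mathsf U}_x-u^{\mathsf V}_x\ge0$.

\subsection{Parameters and mean discrepancy}

By Lemma \ref{lem:h}(c), $h(s_1)>0$. Let
\[
\delta=\min\Big\{\frac14,\ \frac{\beta^2\delta_0}{12},\ \frac{h(s_1)}{24s_4}\Big\},
\]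
which measures the margin, in powers of $k$, between signal and noise after time $t_1$. Let $\kappa\in(0,1)$ be a small parameter, to be fixed at the end of Subsection \ref{sub:cells} in terms of $\beta,z,\delta_0$, with $\kappa\le h(s_1)/4$, and with $\kappa<x_*$ if $\beta>\frac12$. The letter $C$ denotes constants that depend only on $\beta,z,\delta_0$, not on $\kappa$, and may change from line to line. ``$N$ large'' may depend on $\kappa$, so that fixed constants, powers of $K$ and factors $k^{o(1)}$ are bounded by $k^\kappa$ and can be absorbed in $k^{C\kappa}$. Set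
\[
\ell=\lfloor(x_*-\kappa)^+N\rfloor,\qquad M_x=k\lambda^{x-N},\qquad w_x=\lambda^{-x/2}\mathbf 1_{\{\ell<x<N\}},\qquad B=\sqrt k\,\lambda^{-N/2}.
\]
Thus $\ell=0$ if $\beta\le\frac12$, $\ell\ge1$ if $\beta>\frac12$, and $w_x\sqrt{M_x}=B$ for $\ell<x<N$. By \eqref{eq:lam}, $M_x=k^{E_{\rm eq}(x/N)+o(1)}$; so $M_\ell=k^{-2\beta\kappa+o(1)}$ if $\beta>\frac12$ and $M_\ell=k^{1-2\beta+o(1)}$ if $\beta\le\frac12$. Together with \eqref{eq:mpi}, for $\ell\le x\le N$,
\begin{equation}\label{eq:M}
M_x\ge M_\ell\ge k^{-C\kappa},\qquad m^\pi_x\le(\lambda-1)\lambda^kM_x .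
\end{equation}

\begin{lemma}\label{lem:mean}
For $t\in[t_1,t_4]$ and $\max(\ell,1)\le x<N$ there is a deterministic $\bar v_x(t)$ such that, for $N$ large and uniformly in $t$ and $x$,
\begin{equation}\label{eq:vbar}
\mathbb ED_x(t)\le\bar v_x(t)\le(\lambda-1)\sqrt{M_x}\,k^{-5\delta}.
\end{equation}
For the pair $(\eta^+,\eta^\pi)$, moreover, $\mathbb E[D_x(t)\,|\,\mathcal F_0]\le\bar v_x(t)$ almost surely.
\end{lemma}

\begin{proof}
Write $t=sN^2/K$ and $x=\zeta N$.

\emph{The pair $(\eta^+,\eta^\pi)$.} Here $D_y(0)=(u_y(\xi^{(z)})-u_y(\eta^\pi_0))^+\le(\lambda^k-1)\mathbf 1_{\{y>y_z\}}$, so by \eqref{eq:meanX} both bounds hold with $\bar v_x(t)=(\lambda^k-1)P_x(X_t>y_z)$. Since $\beta s_1>1-z$, Lemma \ref{lem:walk}(b) gives $\bar v_x(t)\le(\lambda-1)k^{E_{\rm ex}(s,\zeta)+o(1)}$, so by \eqref{eq:exponents}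
\[
\frac{\bar v_x(t)}{(\lambda-1)\sqrt{M_x}}\le k^{-[\beta^2s^2-(1+2a)s+(\zeta-z)^2]/(2s)+o(1)}.
\]
Let $\kappa'=\kappa+1/N$. From $\zeta\ge x_*-\kappa'$ we get $(\zeta-z)^+\ge(x_*-z)^+-\kappa'$, and since $(x_*-z)^+\le1$ this gives $(\zeta-z)^2\ge((x_*-z)^+)^2-2\kappa'$. So the square bracket is at least $h(s)-2\kappa'\ge h(s_1)-2\kappa'\ge\frac12h(s_1)-o(1)$, and the exponent is at most $-h(s_1)/(4s_4)+o(1)\le-6\delta+o(1)$.

\emph{The pair $(\eta^\pi,\eta^-)$.} Here $\mathbb ED_y(0)\le m^\pi_y\le(\lambda^k-1)\lambda^{y-N}\le(\lambda^k-1)\lambda^{(y-N)/2}$. By \eqref{eq:meanX}, Lemma \ref{lem:walk}(a) and \eqref{eq:time},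
\[
\mathbb ED_x(t)\le\bar v_x(t):=(\lambda^k-1)\lambda^{(x-N)/2}e^{-\gamma t}\le(\lambda-1)\sqrt{M_x}\;k^{\frac12-\frac12\beta^2s+o(1)},
\]
and $s\ge\beta^{-2}+\delta_0$ by Lemma \ref{lem:h}(d), so $\frac12-\frac12\beta^2s\le-\frac12\beta^2\delta_0\le-6\delta$.
\end{proof}

\subsection{The left part stays empty}

Let $T_0=\inf\{t\ge t_1:H^{\mathsf U}_\ell(t)\ge1\}$, so $T_0=\infty$ if $\ell=0$. At a fixed time a first moment shows that $[1,\ell]$ is empty with probability $1-k^{-c}$, but a union bound over the order $N^2/K$ unit time intervals would lose too much. Instead we use a grid of mesh $b^{-2}$: it has only $O(K)$ points, and in time $b^{-2}$ a particle moves by about $b^{-1}=o(N)$, so a visit to $[1,\ell]$ is still seen in a slightly larger interval at the next grid time.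

\begin{lemma}\label{lem:T0}
There is $c_1>0$, depending on $\kappa$, such that $\mathbb P(T_0\le t_3)\le k^{-c_1}$ for $N$ large.
\end{lemma}

\begin{proof}
Let $\ell\ge1$, so $\beta>\frac12$, and let $\ell'=\lfloor(x_*-\kappa/2)N\rfloor$. Then $M_{\ell'}=k^{-\beta\kappa+o(1)}\le1$. We have $\mathbb E[u^{\mathsf U}_{\ell'}(t)-1]\le m^\pi_{\ell'}+\bar v_{\ell'}(t)$ for both pairs, so \eqref{eq:compare}, \eqref{eq:M} and \eqref{eq:vbar} give
\begin{equation}\label{eq:ell'}
\mathbb P\big(H^{\mathsf U}_{\ell'}(t)\ge1\big)\le\frac{m^\pi_{\ell'}+\bar v_{\ell'}(t)}{\lambda-1}\le k^{-\beta\kappa+o(1)}+k^{-5\delta},\qquad t\in[t_1,t_4].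
\end{equation}
Let $r_i=t_1+ib^{-2}$, $i\ge0$. By \eqref{eq:time}, $O(K)$ of the $r_i$ lie in $[t_1,t_4]$, and $b^{-2}=O(N^2/K^2)\le t_4-t_3$. On $\{T_0\le t_3\}$ let $r$ be the first $r_i\ge T_0$; then $r-T_0\le b^{-2}$ and $r\le t_4$.

The statement and \eqref{eq:ell'} concern the law of $\mathsf U$ alone, so we may realize $\mathsf U$ as in the definition of the model: each particle carries its own Poisson clocks of right attempts (rate $p$) and left attempts (rate $q$). Particles do not overtake each other, so the leftmost particle is always the same one; let $\Lambda_t$ be its position and let $\Sigma_v$ be the number of its right attempts minus the number of its left attempts in $(T_0,T_0+v]$. By the strong Markov property and (F4), given the past up to $T_0$, $\Sigma_v-bv$ is a martingale of variance $v$, and (F3) gives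
\[
\mathbb E\Big[\sup_{v\le b^{-2}}\Sigma_v^2\ \Big|\ \text{past up to }T_0\Big]\le2b^{-2}+2\cdot4b^{-2}=10b^{-2}.
\]
Suppose $\Lambda_r>\ell'$. Since $\Lambda_{T_0}\le\ell$, there is a last time $t_*\in(T_0,r]$ at which $\Lambda$ jumps from $\ell$ to $\ell+1$, and $\Lambda\ge\ell+1\ge2$ on $[t_*,r]$. During that interval every left attempt succeeds, as the site to the left exists and is empty, while right attempts may fail. Hence $\ell'+1\le\Lambda_r\le\ell+1+\Sigma_{r-T_0}-\Sigma_{t_*-T_0}$, and $\ell'-\ell\le2\sup_{v\le b^{-2}}|\Sigma_v|$. By Markov's inequality the conditional probability of $\{\Lambda_r>\ell'\}$ is at most $40b^{-2}/(\ell'-\ell)^2$, which is below $\frac12$ for large $N$ because $\ell'-\ell\sim\kappa N/2$ and $bN\to\infty$. Therefore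
\[
\mathbb P(T_0\le t_3)\le2\,\mathbb P(T_0\le t_3,\ \Lambda_r\le\ell')\le2\sum_{i:\,r_i\le t_4}\mathbb P\big(H^{\mathsf U}_{\ell'}(r_i)\ge1\big)\le CK\big(k^{-\beta\kappa+o(1)}+k^{-5\delta}\big).\qedhere
\]
\end{proof}

\subsection{The weighted area}\label{sub:area}

Define the following functions of the state $(\mathsf U,\mathsf V)$:
\[
A=\sum_xw_xD_x,\qquad \Gamma=\sum_{\text{transitions}}\text{rate}\times(\Delta A)^2,\qquad \mathcal D=\{\ell<x<N:\ H^{\mathsf U}_x>H^{\mathsf V}_x\}.
\]
Call $x\in\{1,\dots,N-1\}$ a \emph{corner} if $\eta^\pi(x)\ne\eta^\pi(x+1)$, that is, if $\eta^\pi$ can flip at $x$; recall that $\eta^\pi$ is one of $\mathsf U,\mathsf V$. A state is \emph{admissible} if $H^{\mathsf U}_\ell=0$; then also $H^{\mathsf V}_\ell=0$. The state is admissible for $t_1\le t<T_0$. In an admissible state, a \emph{bubble} is a set $I=\{y_-+1,\dots,y_+\}$ such that $\{y_-+1,\dots,y_+-1\}$ is a maximal interval of $\mathcal D$.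

\begin{lemma}\label{lem:area}
Let $(\beta+\frac12)\kappa<\frac14$ and let $N$ be large.
\begin{itemize}
\item[(a)] In an admissible state $LA\le0$. Hence $(A_{t\wedge T_0})_{t\ge t_1}$ is a nonnegative supermartingale.
\item[(b)] $\mathbb E[A_{t_1}]\le Bk^{-4\delta}$.
\item[(c)] Every jump satisfies $|\Delta A|\le j_{\max}:=Bk^{-3/4}$.
\item[(d)] $\Gamma\ge\frac14b^2\sum_{x\in\mathcal D,\ x\text{ corner}}\lambda^{-x}$.
\item[(e)] In an admissible state, every bubble $I$ contains a corner that belongs to $\mathcal D$. Hence $\Gamma\ge\sigma^2:=\frac14b^2\lambda^{-N}$ if $A>0$. If $A=0$ then $\mathsf U=\mathsf V$.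
\end{itemize}
\end{lemma}

\begin{proof}
(a) Both marginals are exclusion processes, so \eqref{eq:Lu} gives $LD_x=qD_{x+1}+pD_{x-1}-D_x$ with $D_0=D_N=0$. Rearranging the sum,
\[
LA=\sum_{x=1}^{N-1}D_x\,(qw_{x-1}+pw_{x+1}-w_x).
\]
For $\ell<x<N$, $qw_{x-1}+pw_{x+1}\le\lambda^{-x/2}(q\lambda^{1/2}+p\lambda^{-1/2})=2\sqrt{pq}\,w_x\le w_x$. For $x<\ell$ the coefficient vanishes. For $x=\ell\ge1$ the term is $pw_{\ell+1}D_\ell$, which has the wrong sign but vanishes in an admissible state. Here monotonicity, $D_x\ge0$, is essential.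

(b) By \eqref{eq:vbar} and $w_x\sqrt{M_x}=B$, $\mathbb EA_{t_1}\le N(\lambda-1)Bk^{-5\delta}$, and $N(\lambda-1)\le3bN=O(K)\le k^\delta$.

(c) A ring affects a single site $x$. If both copies flip, they had and keep the same height at $x$, so $D_x=0$ before and after. Otherwise $D_x$ changes by at most $J$. So $|\Delta A|\le J\lambda^{-\ell/2}=JBM_\ell^{-1/2}$. By \eqref{eq:lam} and \eqref{eq:lam2}, $J\le k^{-1+o(1)}$, and $M_\ell^{-1/2}\le k^{\beta\kappa+o(1)}$ by the values of $M_\ell$ given before \eqref{eq:M}.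

(d) At $x\in\mathcal D$ the two copies listen to different clocks. So if $x$ is a corner, $\eta^\pi$ flips alone at $x$, at rate at least $q\ge\frac14$, and changes $u_x$ by at least $(1-\lambda^{-1})u_x\ge b$, hence $A$ by at least $bw_x$ in absolute value.

(e) We have $\ell\le y_-$ and $y_+\le N$, and the heights agree at $y_-$ and $y_+$: either the point is in $(\ell,N)$ and not in $\mathcal D$, or it is $\ell$, where both heights are $0$, or $N$, where both are $k$. Since the heights differ at $y_-+1$ and at $y_+-1$, we get $\mathsf U(y_-+1)=1$, $\mathsf V(y_-+1)=0$, $\mathsf U(y_+)=0$, $\mathsf V(y_+)=1$. So each copy, in particular $\eta^\pi$, takes both values on $I$, and there is a corner $x$ with $x,x+1\in I$; then $y_-<x<y_+$, so $x\in\mathcal D$. If $A>0$ there is a bubble, and (d) gives the bound. If $A=0$ the heights agree on $(\ell,N)$, and they vanish on $[0,\ell]$.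
\end{proof}

Once $\mathsf U=\mathsf V$, the two copies agree forever.

\subsection{Cells and typical states}\label{sub:cells}

To prove $\Gamma\ge\Theta A$ we need every long bubble to contain about as many corners as the equilibrium density predicts. We cut the segment into cells, each expected to hold about $k^\kappa$ particles: enough for a stretched-exponential bound on the event that a cell has no corner, and few enough that one corner per cell loses only a factor $k^{C\kappa}$.

Partition $\{\ell+1,\dots,N\}$ from the left into consecutive cells $C_j=\{x_{j-1}+1,\dots,x_j\}$, $1\le j\le n$, with $x_0=\ell$ and $x_n=N$: close a cell as soon as $k\mu(C_j)\ge k^\kappa$, and merge the final remainder into the last closed cell. At least one cell is closed, since $k\mu((\ell,N])\ge k/2$ (either $\ell=0$, or $\mu([1,\ell])\le\lambda^{\ell-N}\to0$). Each site has $k\mu(y)\le k\mu(N)\le2k(\lambda-1)\le K$, by $\lambda^N\ge2$ and $kb=o(K)$. Hence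
\begin{equation}\label{eq:cells}
k^\kappa\le k\mu(C_j)\le2k^\kappa+K\le4k^\kappa,\qquad n\le k,\qquad |C_j|\ge k^\kappa/K .
\end{equation}
Moreover $k\mu(C_j)=k(\lambda^{x_j}-\lambda^{x_{j-1}})/(\lambda^N-1)\ge M_{x_{j-1}}(\lambda^{|C_j|}-1)$, so \eqref{eq:M} gives
\begin{equation}\label{eq:cellflat}
\lambda^{|C_j|}\le k^{C\kappa}:
\end{equation}
the weights are nearly constant on each cell. This is where the cut at $\ell$ is used a second time.

For a constant $C_1$ given by Lemma \ref{lem:good}, let $\mathcal G$ be the set of states in which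
\begin{itemize}
\item[(G1)] $D_x\le(\lambda-1)k^{C_1\kappa}\sqrt{M_x}$ for all $\ell<x<N$, and
\item[(G2)] every cell contains a particle and an empty site of $\eta^\pi$.
\end{itemize}
The empty sites need an argument, although the global density vanishes: for $k=\lfloor N/\sqrt{\log N}\rfloor$ we have $kb\sim\beta\sqrt{\log N}$, so the independent-particle density $k\mu(N)\sim2kb$ at the right end tends to infinity, and exclusion is felt there.

\begin{lemma}\label{lem:holes}
For every set $C\subset\{1,\dots,N\}$ and $N$ large, $\pi_{N,k}(\xi\equiv1\text{ on }C)\le2\exp\big(-|C|/(2\lambda^{4k})\big)$.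
\end{lemma}

\begin{proof}
For $0\le j\le N$, detailed balance shows that the stationary law with $j$ particles is $\pi_{N,j}(\xi)\propto\lambda^{\sum_xx\xi(x)}$, since a right jump multiplies this weight by $\lambda=p/q$. So $\pi_{N,j}$ is a product measure conditioned on the number of particles, and we remove the conditioning by monotonicity in $j$.

\emph{Monotonicity.} Run the exclusion process as follows: for each $x$, at rate $p$ replace $(\xi(x),\xi(x+1))$ by (minimum, maximum) of the two values, and at rate $q$ by (maximum, minimum). Both maps preserve the coordinatewise order of configurations. So two processes driven by the same clocks and started from $\xi\le\xi'$, with $j\le j'$ particles, stay ordered, and $t\to\infty$ gives $\pi_{N,j}(E)\le\pi_{N,j'}(E)$ for the increasing event $E=\{\xi\equiv1\text{ on }C\}$.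

\emph{Comparison.} Let $\chi_1,\dots,\chi_N$ be independent Bernoulli variables with $\varrho_x=\mathbb P(\chi_x=1)=\alpha\lambda^x/(1+\alpha\lambda^x)$, where $\alpha>0$ is chosen so that $\sum_x\varrho_x=2k$; this is possible as $2k<N$ and the sum is continuous in $\alpha$ with range $(0,N)$. Given $\sum_x\chi_x=j$, the law of $\chi$ is $\pi_{N,j}$. Hence
\[
\prod_{x\in C}\varrho_x=\sum_j\mathbb P\Big(\sum_x\chi_x=j\Big)\pi_{N,j}(E)\ge\mathbb P\Big(\sum_x\chi_x\ge k\Big)\pi_{N,k}(E).
\]
The sum $\sum\chi_x$ has mean $2k$ and variance at most $2k$, so Chebyshev's inequality gives $\mathbb P(\sum\chi_x<k)\le2/k\le\frac12$. Since $\varrho_x$ increases in $x$, $\pi_{N,k}(E)\le2\varrho_N^{|C|}$. At most $4k<N$ of the $\varrho_x$ are at least $\frac12$, so $\varrho_{N-4k}<\frac12$, that is $\alpha\lambda^{N-4k}<1$, and $1-\varrho_N=(1+\alpha\lambda^N)^{-1}\ge(2\lambda^{4k})^{-1}$.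
\end{proof}

\begin{lemma}\label{lem:good}
There is a constant $C_1$, depending only on $\beta,z,\delta_0$, such that for $N$ large and all $t\in[t_1,t_4]$, $\mathbb P\big((\mathsf U_t,\mathsf V_t)\notin\mathcal G\big)\le e^{-k^{\kappa/2}}$.
\end{lemma}

\begin{proof}
\emph{(G2).} If $C_j$ has no particle then $u(C_j)=0$. Under $\pi$ the mean is $(\lambda^k-1)\mu(C_j)\ge(\lambda-1)k^\kappa$, so Corollary \ref{cor:conc}(c) bounds the probability by $\exp(-k^\kappa\lambda^{-k}/32)=\exp(-k^{\kappa-o(1)})$. By Lemma \ref{lem:holes}, \eqref{eq:cells} and \eqref{eq:lam}, the probability that $C_j$ is full is also at most $\exp(-k^{\kappa-o(1)})$. A union bound over $n\le k$ cells shows that (G2) fails with probability at most $\frac12e^{-k^{\kappa/2}}$.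

\emph{(G1).} A union bound over all $N$ sites is not available, since $N$ may be much larger than any power of $k$. We control the cell endpoints and interpolate by monotonicity of $x\mapsto u_x$. Let $R=k^\kappa$. By \eqref{eq:M}, $1\le k^{C\kappa}\sqrt{M_x}$ and $\sqrt{M_x}\le k^{C\kappa}M_x$ for $x\ge\ell$. Since $J=(\lambda-1)k^{o(1)}$, it follows that
\begin{equation}\label{eq:noise}
m\le(\lambda-1)k^{C\kappa}M_x\quad\text{implies}\quad 2R\sqrt{Jm}+R^2J\le(\lambda-1)k^{C\kappa}\sqrt{M_x}
\end{equation}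
with a new constant on the right. We claim that, with probability at least $1-4(k+1)e^{-R^2/12}$, for all $x\in\{x_0,\dots,x_n\}$,
\begin{equation}\label{eq:grid}
u^{\mathsf U}_x(t)-1\le m^\pi_x+(\lambda-1)k^{C\kappa}\sqrt{M_x},\qquad u^{\mathsf V}_x(t)-1\ge m^\pi_x-(\lambda-1)k^{C\kappa}\sqrt{M_x}.
\end{equation}
For $x\in\{0,N\}$ we have $u_x-1=m^\pi_x$ deterministically. Let $1\le x<N$ be an endpoint and $I=[1,x]$; we show that each required inequality fails with probability at most $2e^{-R^2/12}$.
\begin{itemize}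
\item For $\eta^\pi$, as $\mathsf U$ or as $\mathsf V$, use Corollary \ref{cor:conc}(a) or (b) under $\pi$, and \eqref{eq:noise} with $m=m^\pi_x$, which is allowed by \eqref{eq:M}.
\item For $\mathsf V=\eta^-$ the start is deterministic, and $m^-=\mathbb E[u^{\mathsf V}_x(t)-1]=m^\pi_x-\mathbb ED_x(t)$ satisfies $m^\pi_x-\bar v_x(t)\le m^-\le m^\pi_x$. By Corollary \ref{cor:conc}(b), $u^{\mathsf V}_x(t)-1\ge m^\pi_x-\bar v_x(t)-2R\sqrt{Jm^\pi_x}$ off an event of probability $e^{-R^2/8}$; conclude by \eqref{eq:vbar} and \eqref{eq:noise}.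
\item For $\mathsf U=\eta^+$ the start is random, so we condition on $\mathcal F_0$; the clocks are independent of $\mathcal F_0$. The conditional mean is
\[
m^+=\mathbb E[u^{\mathsf U}_x(t)-1|\mathcal F_0]=\mathbb E[u_x(\eta^\pi_t)-1|\mathcal F_0]+\mathbb E[D_x(t)|\mathcal F_0].
\]
The second term is at most $\bar v_x(t)$ by Lemma \ref{lem:mean}. The first is the variable in the last case of Lemma \ref{lem:laplace}, so by Corollary \ref{cor:conc}(a) it is at most $m^\pi_x+R\sqrt{Jm^\pi_x}+R^2J$ off an $\mathcal F_0$-measurable event of probability $e^{-R^2/12}$. Off that event, $m^+\le m^\pi_x+(\lambda-1)k^{C\kappa}\sqrt{M_x}\le(\lambda-1)k^{C\kappa}M_x$, and Corollary \ref{cor:conc}(a), applied conditionally on $\mathcal F_0$, with \eqref{eq:noise} for $m^+$, gives the first inequality in \eqref{eq:grid} off a further event of probability $e^{-R^2/12}$.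
\end{itemize}
There are at most $k+1$ endpoints and two inequalities for each, which proves the claim; and $4(k+1)e^{-k^{2\kappa}/12}\le\frac12e^{-k^{\kappa/2}}$. On \eqref{eq:grid}, for $x\in C_j$,
\[
D_x\le u^{\mathsf U}_{x_j}-u^{\mathsf V}_{x_{j-1}}\le(\lambda^k-1)\mu(C_j)+(\lambda-1)k^{C\kappa}\big(\sqrt{M_{x_j}}+\sqrt{M_{x_{j-1}}}\big).
\]
Here $(\lambda^k-1)\mu(C_j)\le4(\lambda-1)\lambda^kk^\kappa\le(\lambda-1)k^{C\kappa}\sqrt{M_x}$ by \eqref{eq:cells} and \eqref{eq:M}, while $M_{x_{j-1}}\le M_x$ and $M_{x_j}\le\lambda^{|C_j|}M_x\le k^{C\kappa}M_x$ by \eqref{eq:cellflat}. This is (G1).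
\end{proof}

\begin{lemma}\label{lem:gamma}
There is a constant $C_2$, depending only on $\beta,z,\delta_0$, such that for $N$ large every admissible state in $\mathcal G$ satisfies $\Gamma\ge\Theta A$, where $\Theta=k^{-C_2\kappa}b^2B$.
\end{lemma}

\begin{proof}
Both $A$ and $\Gamma$ are compared with $|\mathcal D|$. By (G1), $w_x\sqrt{M_x}=B$ and $\lambda-1\le3b$,
\begin{equation}\label{eq:AD}
A\le3bk^{C_1\kappa}B\,|\mathcal D|.
\end{equation}
Let $W_j=\lambda^{-x_{j-1}-1}$ be the maximum of $\lambda^{-x}$ on $C_j$. By \eqref{eq:cellflat}, $\lambda^{-x}\ge k^{-C\kappa}W_j$ on $C_j$, and $k^{-C\kappa}W_j\le W_{j+1}\le W_j$. For $y\in C_j$, \eqref{eq:mu} gives $k\mu(y)\ge(1-\lambda^{-1})k\lambda^{y-N}\ge bB^2\lambda^y\ge bB^2/W_j$. Summing over $C_j$ and using \eqref{eq:cells},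
\begin{equation}\label{eq:W}
W_j\ge\tfrac14k^{-\kappa}bB^2|C_j| .
\end{equation}
Let $I=\{y_-+1,\dots,y_+\}$ be a bubble, meeting exactly the cells $C_{j_1},\dots,C_{j_2}$. We claim
\begin{equation}\label{eq:bubble}
\sum_{x\in I\cap\mathcal D,\ x\text{ corner}}\lambda^{-x}\ge k^{-C\kappa}\sum_{j=j_1}^{j_2}W_j .
\end{equation}
If $j_2-j_1\ge2$, each $C_j$ with $j_1<j<j_2$ lies in $I$ and by (G2) contains a corner $x$ with $x,x+1\in C_j$; then $x<y_+$, so $x\in\mathcal D$. The left side is thus at least $k^{-C\kappa}\sum_{j_1<j<j_2}W_j$, and the two missing terms satisfy $W_{j_1}\le k^{C\kappa}W_{j_1+1}$ and $W_{j_2}\le W_{j_2-1}$, so the full sum is at most $k^{C\kappa}+2$ times the sum over the middle cells. If $j_2-j_1\le1$, the corner $x$ given by Lemma \ref{lem:area}(e) lies in $C_{j_1}\cup C_{j_2}$, so $\lambda^{-x}\ge k^{-C\kappa}W_{j_2}$, and $W_{j_1}\le k^{C\kappa}W_{j_2}$. This proves \eqref{eq:bubble}. By \eqref{eq:W} its right side is at least $k^{-C\kappa}bB^2|I\cap\mathcal D|$. The sets $I\cap\mathcal D$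 partition $\mathcal D$, so Lemma \ref{lem:area}(d) and \eqref{eq:AD} give $\Gamma\ge\frac14b^2\cdot k^{-C\kappa}bB^2|\mathcal D|\ge k^{-C_2\kappa}b^2BA$.
\end{proof}

We now fix $\kappa$ so small that all requirements made so far hold and $C_2\kappa\le\delta$.

\subsection{First stage: from $Bk^{-4\delta}$ to $Bk^{-2}$}

As for the diffusion of Subsection \ref{sub:idea}, we use an exponential test function, now with a fixed coefficient $c_0$. It must satisfy $c_0\mathbb EA_{t_1}\ll1$, so that $A$ is unlikely to leave the region where the test function is curved; $c_0j_{\max}\le1$, so that jumps can be handled by Taylor's formula; and $c_0\Theta\gg b^2$, so that the decay is fast on the time scale $b^{-2}$. The choice $c_0=k^{2\delta}/B$ meets all three.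

\begin{lemma}\label{lem:stage1}
Let $\alpha_1=Bk^{-2}$. For $N$ large,
\[
\mathbb P\big(A_{t_2}>\alpha_1\text{ or }T_0\le t_2\big)\le\mathbb P(T_0\le t_3)+k^{-2\delta}+2e^{-k^{\kappa/2}}+2k^2e^{-k^\delta/30}.
\]
\end{lemma}

\begin{proof}
Let $\psi(A)=1-e^{-c_0A}$ and $T_1=T_0\wedge\inf\{t\ge t_1:A_t>1/c_0\}$. By Lemma \ref{lem:area}(a),(b) and (F3),
\[
\mathbb P(T_1\le t_2)\le\mathbb P(T_0\le t_3)+c_0\mathbb E[A_{t_1}]\le\mathbb P(T_0\le t_3)+k^{-2\delta}.
\]
For $t_1\le t<T_1$ the state is admissible and $A\le1/c_0$, and jumps are at most $j_{\max}\le1/c_0$ since $2\delta\le\frac34$. So $A$ and $A+\Delta A$ lie in $[0,2/c_0]$, where $\psi''\le-c_0^2e^{-2}$. Taylor's formula for each transition, $\psi'>0$, $LA\le0$, Lemma \ref{lem:gamma} and $\psi(A)\le c_0A$ give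
\[
L\psi(A)\le\psi'(A)LA-\frac{c_0^2}{2e^2}\Gamma\le-\frac{c_0^2\Theta}{2e^2}A\,\mathbf 1_{\mathcal G}\le-\rho_0\,\psi(A)\mathbf 1_{\mathcal G},\qquad \rho_0=\frac{c_0\Theta}{2e^2}\ge\frac{k^\delta b^2}{15}.
\]
Let $\mathcal T_t=\int_{t_1}^t\mathbf 1_{\mathcal G}(\mathsf U_r,\mathsf V_r)\,dr$ be the time spent in typical states. By (F2) with $V=\rho_0\mathbf 1_{\mathcal G}$, the process $e^{\rho_0\mathcal T_{t\wedge T_1}}\psi(A_{t\wedge T_1})$, $t\ge t_1$, is a supermartingale with initial value at most $1$. Atypical times only pause the decay, so we need no control of $\mathcal G$ uniformly in time: by Lemma \ref{lem:good} the expected time outside $\mathcal G$ in $[t_1,t_2]$ is at most $(t_2-t_1)e^{-k^{\kappa/2}}$, and Markov's inequality gives $\mathbb P(\mathcal T_{t_2}<\frac12(t_2-t_1))\le2e^{-k^{\kappa/2}}$. On the event $\{T_1>t_2,\ \mathcal T_{t_2}\ge\frac12(t_2-t_1),\ A_{t_2}>\alpha_1\}$ the supermartingale at time $t_2$ is at least $e^{\rho_0(t_2-t_1)/2}\psi(\alpha_1)$. Since $b^2(t_2-t_1)\sim\beta^2\delta_0K\ge1$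 and $\psi(\alpha_1)=1-e^{-k^{2\delta-2}}\ge\frac12k^{-2}$, this event has probability at most $2k^2e^{-k^\delta/30}$.
\end{proof}

\subsection{Second stage: hitting zero}

Now $A$ is so small that the crude bound $\Gamma\ge\sigma^2$ of Lemma \ref{lem:area}(e) suffices. A martingale with variance rate $\sigma^2$ started at $\alpha_1$ travels a distance $\alpha_2=\sigma\sqrt{t_3-t_2}$ in the time available, and should avoid $0$ with probability of order $\alpha_1/\alpha_2$. We have
\[
\alpha_2=\frac{\sqrt{\delta_0}}2\,\frac{bN}{\sqrt K}\,\lambda^{-N/2}\ge\lambda^{-N/2}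
\]
for large $N$, as $bN/\sqrt K\sim\beta\sqrt K\to\infty$. Since $B=\sqrt k\,\lambda^{-N/2}$, it follows that $j_{\max}=k^{-1/4}\lambda^{-N/2}\le\alpha_2$ and $\alpha_1/\alpha_2\le k^{-3/2}$.

\begin{lemma}\label{lem:stage2}
On the event $\{A_{t_2}\le\alpha_1,\ T_0>t_2\}$ we have $\mathbb P\big(\mathsf U_{t_3}\ne\mathsf V_{t_3},\ T_0>t_3\,\big|\,\mathcal F_{t_2}\big)\le3k^{-3/2}$.
\end{lemma}

\begin{proof}
All probabilities are conditional on $\mathcal F_{t_2}$. Let $T_2=\inf\{t\ge t_2:A_t=0\text{ or }A_t>\alpha_2\}\wedge T_0\wedge t_3$. For $t_2\le t<T_2$ the state is admissible and $0<A\le\alpha_2$, so expanding the square and using Lemma \ref{lem:area}(a),(e),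
\[
L(\alpha_2-A)^2=-2(\alpha_2-A)LA+\Gamma\ge\sigma^2 .
\]
Also $0\le A_{T_2}\le\alpha_2+j_{\max}\le2\alpha_2$, so $(\alpha_2-A_{T_2})^2\le\alpha_2^2$. By (F2) and $A_{t_2}\le\alpha_1\le\alpha_2$,
\[
\sigma^2\,\mathbb E[T_2-t_2]\le\alpha_2^2-(\alpha_2-\alpha_1)^2\le2\alpha_1\alpha_2 ,
\]
and Markov's inequality gives $\mathbb P(T_2=t_3)\le2\alpha_1\alpha_2/(\sigma^2(t_3-t_2))=2\alpha_1/\alpha_2$. By (F3), $\mathbb P(\sup_{t\ge t_2}A_{t\wedge T_0}>\alpha_2)\le\alpha_1/\alpha_2$. If neither event occurs and $T_0>t_3$, then $A_{T_2}=0$ with $T_2<t_3<T_0$, so $\mathsf U=\mathsf V$ at time $T_2$ by Lemma \ref{lem:area}(e), and hence at time $t_3$.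
\end{proof}

\begin{proof}[Proof of Proposition \ref{prop:coal}]
If $\mathsf U_{t_3}\ne\mathsf V_{t_3}$, then the event of Lemma \ref{lem:stage1} occurs, or $T_0\le t_3$, or we are in the situation of Lemma \ref{lem:stage2}. Hence, by Lemma \ref{lem:T0},
\[
\mathbb P(\mathsf U_{t_3}\ne\mathsf V_{t_3})\le2k^{-c_1}+k^{-2\delta}+2e^{-k^{\kappa/2}}+2k^2e^{-k^\delta/30}+3k^{-3/2}\le k^{-c}
\]
for any fixed $c<\min(c_1,2\delta)$ and $N$ large.
\end{proof}

This completes the proof of Theorem \ref{thm:z}, and with it of Theorem \ref{thm:main} and Corollary \ref{cor:compact}.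

\begin{thebibliography}{9}

\bibitem{LL}
C.~Labb\'e and H.~Lacoin,
\emph{Mixing time and cutoff for the weakly asymmetric simple exclusion process},
arXiv:1805.12213 (2018).

\end{thebibliography}
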